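\title{Large $P_4+sP_1$-free graphs are not uniquely Hamiltonian}

\begin{abstract}
A graph is uniquely Hamiltonian if it has exactly one Hamiltonian cycle. We prove that for every $s\ge 1$ there is a constant $n_s$ such that no graph on at least $n_s$ vertices without an induced $P_4+sP_1$ is uniquely Hamiltonian, which confirms a conjecture posed by Jooken and Zamfirescu. More strongly, in such a graph linearly many edges of any Hamiltonian cycle can be avoided by exchanging two or three edges, so the number of Hamiltonian cycles is at least linear in the number of vertices. It follows that there are only finitely many uniquely Hamiltonian $F$-free graphs if and only if $F$ is an induced subgraph of $P_4+sP_1$ for some $s\ge0$.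
\end{abstract}

\section{Introduction}

All graphs are finite and simple. A graph $G$ is \emph{$F$-free} if no induced subgraph of $G$ is isomorphic to $F$. We write $P_k$ and $C_k$ for the path and the cycle on $k$ vertices, $+$ for disjoint union and $sF$ for the disjoint union of $s$ copies of $F$; thus $P_4+sP_1$ consists of a path on four vertices and $s$ isolated vertices. A graph is \emph{Hamiltonian} if it has a spanning cycle, called a Hamiltonian cycle, and \emph{uniquely Hamiltonian} if it has exactly one.

Cycles are uniquely Hamiltonian because they have no edges to spare. Forbidding a sparse induced subgraph $F$ works in the opposite direction: every set of $|V(F)|$ vertices that spans a copy of $F$ must span a further edge, and further edges tend to create further Hamiltonian cycles. So one may ask for which $F$ there are only finitely many uniquely Hamiltonian $F$-free graphs. Three results are known.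
\begin{itemize}
\item[(K1)] If $F$ is an induced subgraph of $P_3+sP_1$ for some $s\ge0$, then there is a constant $c_s$ such that every Hamiltonian $F$-free graph on $n$ vertices has at least $2^{\lfloor n/c_s\rfloor}$ Hamiltonian cycles.
\item[(K2)] If $F$ is not an induced subgraph of $P_4+sP_1$ for any $s\ge0$, then there are infinitely many uniquely Hamiltonian $F$-free graphs.
\item[(K3)] No Hamiltonian $P_4$-free graph on $n\ge5$ vertices is uniquely Hamiltonian.
\end{itemize}
An induced subgraph of $P_4+sP_1$ that misses a vertex of the path is an induced subgraph of $P_3+(s+1)P_1$. Hence (K1)--(K3) leave exactly the graphs $F=P_4+sP_1$ with $s\ge1$. Jooken and Zamfirescu~\cite{JZ} posed the conjecture that for every $s\ge1$ there is a constant $n_s$, depending only on $s$, such that no Hamiltonian $P_4+sP_1$-free graph on $n\ge n_s$ vertices is uniquely Hamiltonian.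

The threshold has to grow with $s$. An induced $P_4+sP_1$ in $C_n$ has $s+1$ components, and consecutive ones are separated by at least one unused vertex, so it needs $n\ge 4+s+(s+1)$. Thus $C_{2s+4}$ is uniquely Hamiltonian and $P_4+sP_1$-free, and any valid threshold is at least $2s+5$. The reason to expect that a threshold exists is (K3): in a $P_4+sP_1$-free graph, the vertices that neither belong to nor have a neighbor in a given independent set of size $s$ induce a $P_4$-free graph, and one may hope to apply the reason behind (K3) there.

We prove the conjecture. Recall Ramsey's theorem: for all positive integers $c$ and $m$ there is a least integer $R_c(m)$ such that, whenever the pairs from a set of $R_c(m)$ elements are colored with $c$ colors, some $m$-element subset has all its pairs of the same color. For $s\ge1$ put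
\[
m_s=2s+2,\qquad w_s=5\,R_{16}(m_s),\qquad \ell_s=4^{w_s},\qquad M_s=R_{2^{\ell_s^2}}(w_s),\qquad n_s=\ell_sM_s .
\]

\begin{theorem}\label{thm:conj}
For $s\ge1$ and $n\ge n_s$, no Hamiltonian $P_4+sP_1$-free graph on $n$ vertices is uniquely Hamiltonian.
\end{theorem}

The proof is local: it finds a second Hamiltonian cycle that differs from a given one in at most three edges. It does so in many places at once.

\begin{theorem}\label{thm:linear}
Let $s\ge1$, let $G$ be a $P_4+sP_1$-free graph on $n\ge n_s$ vertices, and let $C$ be any Hamiltonian cycle of $G$. Then at least $\frac12(\lfloor n/\ell_s\rfloor-M_s+1)$ edges $e$ of $C$ have the property that $G$ has a Hamiltonian cycle $C'$ with $e\notin E(C')$ and $|E(C)\setminus E(C')|\in\{2,3\}$. The number of such cycles $C'$ is at least $\frac16(\lfloor n/\ell_s\rfloor-M_s+1)$. In particular, if $n\ge2n_s$, then every Hamiltonian $P_4+sP_1$-free graph on $n$ vertices has at least $1+\frac{n}{12\ell_s}$ Hamiltonian cycles.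
\end{theorem}

The number of edges $e$ in Theorem~\ref{thm:linear} is linear in $n$, which is best possible up to the constant, since $C$ has only $n$ edges. Together with (K2), Theorem~\ref{thm:conj} answers the question above.

\begin{corollary}\label{cor:class}
For a graph $F$, there are only finitely many (up to isomorphism) uniquely Hamiltonian $F$-free graphs if and only if $F$ is an induced subgraph of $P_4+sP_1$ for some $s\ge0$.
\end{corollary}

Section~\ref{sec:exch} introduces the exchanges and shows them at work on (K3). Section~\ref{sec:ex} describes a family of dense uniquely Hamiltonian graphs that gives (K2), shows what the proof has to overcome, and leads to the plan of the proof.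

\section{Exchanges and the $P_4$-free case}\label{sec:exch}

In this section $G$ is any graph with a Hamiltonian cycle $C$, and we fix an orientation of $C$. We write $v^+$ and $v^-$ for the successor and the predecessor of $v$ on $C$, and $u\sim v$ if $u$ and $v$ are adjacent in $G$. An \emph{arc} $a\to a^+$ is an edge of $C$ with its orientation, and arcs are \emph{disjoint} if they share no vertex. We use two ways to reroute $C$, shown in Figure~\ref{fig:exch}.
\begin{itemize}
\item A \emph{2-exchange} is a pair of disjoint arcs $a\to a^+$ and $c\to c^+$ with $a\sim c$ and $a^+\sim c^+$.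
\item A \emph{3-exchange} is a triple of pairwise disjoint arcs $a_1\to a_1^+$, $a_2\to a_2^+$, $a_3\to a_3^+$, in this cyclic order on $C$, with $a_1\sim a_2^+$, $a_2\sim a_3^+$ and $a_3\sim a_1^+$.
\end{itemize}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[thick] (70:1.5) arc (70:-70:1.5); \draw[thick] (-110:1.5) arc (-110:-250:1.5);
\draw[dashed] (110:1.5) arc (110:70:1.5); \draw[dashed] (-70:1.5) arc (-70:-110:1.5);
\draw[thick] (110:1.5)--(-70:1.5) (70:1.5)--(-110:1.5);
\foreach \t/\n in {110/a,70/a^+,-70/c,-110/c^+}{\fill (\t:1.5) circle (2pt); \node at (\t:1.85) {$\n$};}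
\begin{scope}[xshift=5.5cm]
\foreach \t in {110,-10,-130}{\draw[dashed] (\t:1.5) arc (\t:\t-40:1.5);
\draw[thick] (\t-40:1.5) arc (\t-40:\t-120:1.5); \draw[thick] (\t:1.5)--(\t-160:1.5);}
\foreach \t/\n in {110/a_1,70/a_1^+,-10/a_2,-50/a_2^+,-130/a_3,-170/a_3^+}{\fill (\t:1.5) circle (2pt); \node at (\t:1.85) {$\n$};}
\end{scope}
\end{tikzpicture}
\caption{A 2-exchange (left) and a 3-exchange (right) on a Hamiltonian cycle oriented clockwise. Deleting the dashed edges and adding the chords gives a new Hamiltonian cycle, drawn in solid lines.}\label{fig:exch}
\end{figure}

\begin{lemma}\label{lem:exch}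
Let $R$ be the set of edges of $C$ that form the arcs of a 2- or 3-exchange. Then $G$ has a Hamiltonian cycle $C'$ with $E(C)\setminus E(C')=R$. Moreover, $R$ is also the set of edges of an exchange for the opposite orientation of $C$.
\end{lemma}

\begin{proof}
For a 2-exchange, go from $a$ to $c$, backward along $C$ to $a^+$, then to $c^+$, and forward along $C$ to $a$. Since the arcs are disjoint, $c\ne a^+$ and $a\neq c^+$, so neither $a,c$ nor $a^+,c^+$ are consecutive on $C$, and the two new edges are not edges of $C$. For a 3-exchange, deleting $R$ leaves three paths, from $a_1^+$ to $a_2$, from $a_2^+$ to $a_3$, and from $a_3^+$ to $a_1$. Traverse the first, the third and the second, each forward, using the edges $a_2a_3^+$, $a_1a_2^+$ and $a_3a_1^+$ between them. With indices modulo 3, the vertices $a_i$ and $a_{i+1}^+$ are separated on $C$ by $a_i^+$ on one side and by $a_{i+2}$ on the other, so again the new edges are not edges of $C$. In both cases $C'$ contains $E(C)\setminus R$ and no edge of $R$.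

After reversal, a 2-exchange consists of the arcs $a^+\to a$ and $c^+\to c$, and the two conditions swap roles. A 3-exchange consists of $a_3^+\to a_3$, $a_2^+\to a_2$, $a_1^+\to a_1$ in this cyclic order, and the required adjacencies $a_3^+\sim a_2$, $a_2^+\sim a_1$, $a_1^+\sim a_3$ are the given ones.
\end{proof}

An edge or arc of $C$ is \emph{flexible} if it belongs to some 2- or 3-exchange, and \emph{rigid} otherwise. A vertex is \emph{rigid} if both edges of $C$ at it are rigid, and a set of vertices is rigid if all its vertices are. By Lemma~\ref{lem:exch}, these notions do not depend on the orientation, and \emph{if $G$ is uniquely Hamiltonian, then every edge of $C$ is rigid}.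

Exchanges are easy to find where many edges are present. Two disjoint sets $A,B$ of vertices are \emph{completely joined} if every vertex of $A$ is adjacent to every vertex of $B$. In that case:
\begin{itemize}
\item[(J1)] an arc with both ends in $A$ and an arc with both ends in $B$ form a 2-exchange;
\item[(J2)] if $b\ne c$ lie in $B$, the vertices $b^+$ and $c^-$ lie in $A$, and $b^+\ne c^-$, then $b\to b^+$ and $c^-\to c$ form a 2-exchange.
\end{itemize}
In both cases the arcs are disjoint and the two required edges join $A$ to $B$. Completely joined sets are supplied by a theorem of Seinsche~\cite{Sei}: every $P_4$-free graph on at least two vertices is disconnected or has a disconnected complement. Taking for $A$ one component of the complement, we obtain the form that we use.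
\begin{itemize}
\item[(S)] The vertex set of a connected $P_4$-free graph on at least two vertices can be partitioned into two nonempty completely joined sets.
\end{itemize}
These facts already settle the case $s=0$.

\begin{proposition}\label{prop:cograph}
If $G$ is $P_4$-free and has $n\ge5$ vertices, then $C$ has a 2-exchange. In particular, \textup{(K3)} holds.
\end{proposition}

\begin{proof}
By (S), $V(G)=A\cup B$ with $A,B$ nonempty and completely joined. We may assume that $|A|,|B|\ge2$. Indeed, if $B=\{b\}$, then $G-b$ has a Hamiltonian path, so (S) partitions its $n-1\ge4$ vertices into completely joined sets $A',B'$ with $|A'|\ge2$, and we use $A'$ and $B'\cup\{b\}$ instead.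

If both $A$ and $B$ contain an arc, (J1) applies. Otherwise we may assume that $B$ contains no arc. Take $b\neq c$ in $B$; their neighbors on $C$ lie in $A$. If (J2) applies neither to $b,c$ nor to $c,b$, then $b^+=c^-$ and $c^+=b^-$, so $C$ is the cycle $b\,b^+c\,c^+$ of length $4$, contrary to $n\ge 5$.
\end{proof}

For $s\ge1$ the graph $G$ need not have such a partition, and (S) is available only for a $P_4$-free piece of $C$. The next section shows that for a piece the argument above cannot be completed.

\section{Dense uniquely Hamiltonian graphs and the plan of the proof}\label{sec:ex}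

\begin{example}\label{ex:H}
For $k\ge3$ let $H_k$ have an independent set $X=\{x_1,\dots,x_k\}$ and a clique $Y=\{y_1,\dots,y_k\}$. For $j<k$ let $x_i\sim y_j$ if and only if $i\le j+1$, and let $x_1$ and $x_k$ be the only neighbors of $y_k$ in $X$; see Figure~\ref{fig:H}.
\begin{itemize}
\item[(a)] \emph{The only Hamiltonian cycle of $H_k$ is $x_1y_1x_2y_2\cdots x_ky_kx_1$.} We show for $i=k,k-1,\dots,2$ that every Hamiltonian cycle joins $x_i$ to $y_{i-1}$ and $y_i$. The vertex $x_k$ has no other neighbors. For $2\le i<k$ the neighbors of $x_i$ are $y_{i-1},\dots,y_{k-1}$, and each $y_j$ with $i<j<k$ is already joined to $x_j$ and $x_{j+1}$. So the cycle contains the path $y_1x_2y_2\cdots x_ky_k$, and $x_1$ must join its ends.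
\item[(b)] \emph{$H_k$ is $2P_2$-free.} Each of two disjoint edges has an end in $Y$, and these ends are adjacent.
\item[(c)] \emph{$H_k-y_k$ is $P_4$-free.} An induced $P_4$ splits into a clique and an independent set only with the two middle vertices in the clique. Its ends would then be two vertices of $X$, neither of whose neighborhoods contains the other. But in $H_k-y_k$ the neighborhoods of $x_1,\dots,x_k$ are nested.
\item[(d)] \emph{$H_k$ contains an induced $P_4+(k-3)P_1$,} formed by the path $x_ky_ky_1x_2$ and $x_3,\dots,x_{k-1}$.
\end{itemize}
\end{example}

\begin{figure}[ht]
\centering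
\begin{tikzpicture}[scale=0.95]
\foreach \i in {1,...,5}{
\node[circle,draw,inner sep=1.5pt] (x\i) at (1.5*\i,1.5) {$x_{\i}$};
\node[circle,draw,inner sep=1.5pt] (y\i) at (1.5*\i+0.75,0) {$y_{\i}$};}
\draw[very thick] (x1)--(y1)--(x2)--(y2)--(x3)--(y3)--(x4)--(y4)--(x5)--(y5);
\draw[very thick] (y5) .. controls (10.5,3.2) and (2,3.2) .. (x1);
\foreach \i/\j in {1/2,1/3,1/4,2/3,2/4,3/4}{\draw (x\i)--(y\j);}
\end{tikzpicture}
\caption{The uniquely Hamiltonian graph $H_5$, with its Hamiltonian cycle in bold. The vertices $x_i$ are pairwise nonadjacent. The vertices $y_j$ are pairwise adjacent; the edges between them are not drawn.}\label{fig:H}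
\end{figure}

The cycles and the graphs $H_k$ give (K2). If $F$ is not a disjoint union of paths, then $C_n$ is $F$-free for $n>|V(F)|$. Let $F$ be a disjoint union of paths. If $F$ is $2P_2$-free, then at most one component of $F$ has an edge, and it has at most four vertices because deleting the middle vertex of $P_5$ leaves $2P_2$; so $F$ is an induced subgraph of some $P_4+sP_1$. Otherwise every $H_k$ is $F$-free by~(b).

A \emph{segment} is a nonempty proper subset of $V(G)$ that consists of consecutive vertices of $C$. By (a) and (c), $H_k-y_k$ is a long rigid segment that induces a $P_4$-free graph and contains a large clique. So neither a long rigid $P_4$-free segment nor a large rigid clique is contradictory in itself. Every induced $P_4$ of $H_k$ passes through $y_k$, the vertex at which the cycle returns from $x_k$ to $x_1$. A proof of Theorem~\ref{thm:conj} must therefore follow the cycle until it closes. The plan is as follows; we assume that $C$ has many disjoint long rigid segments.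
\begin{enumerate}
\item Ramsey's theorem gives many segments with the same adjacency pattern between any two of them. The only possible pattern is the empty one, and then each of these segments is $P_4$-free (Lemma~\ref{lem:seg}).
\item A long rigid $P_4$-free segment contains a large rigid clique (Lemma~\ref{lem:cliquefromseg}).
\item Ramsey's theorem, applied to a rigid clique and its neighbors on $C$, gives an exchange, an induced $P_4+sP_1$, or the nested pattern of $H_k$ (Lemma~\ref{lem:clique}).
\item The nested pattern is excluded by walking along $C$ (Lemma~\ref{lem:half}).
\end{enumerate}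
We carry out these steps in reverse order. From now on $s\ge1$, the graph $G$ is $P_4+sP_1$-free, and $C$ is an oriented Hamiltonian cycle of $G$. We say that vertices $z_1,\dots,z_s$ \emph{isolate} an induced path $P$ on four vertices if they lie outside $P$, are pairwise nonadjacent and have no neighbor on $P$. The hypothesis on $G$ says that this never happens.

\section{The nested pattern}\label{sec:half}

\begin{lemma}\label{lem:half}
Let $m\ge2s+2$. There are no pairwise disjoint rigid arcs $x_i\to y_i$ $(1\le i\le m)$, in the cyclic order $1,2,\dots,m$ on $C$, such that $\{x_1,\dots,x_m\}$ is independent and $x_i\sim y_j$ if and only if $i\le j$.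
\end{lemma}

Nothing is assumed about edges between the $y_j$. The $2m$ vertices need not contain an exchange or an induced $P_4$: in $H_k$ the arcs $x_{2i}\to y_{2i}$ with $2i<k$ have the pattern of the lemma. So we look at the rest of $C$. The vertex $x_1$ is adjacent to all $y_j$ and to no $x_i$. We show that most of this property passes from a vertex $v^+$ to its predecessor $v$: rigidity forbids edges from $v$ to the $x_i$, and then a missing edge $vy_j$ would create the induced path $v\,v^+y_jx_j$. The property thus travels backward from $x_1$ to the successor of $y_m$, where it gives a 2-exchange. To isolate $v\,v^+y_jx_j$ we need $s$ vertices $x_i$ with $i>j$, so we can control $y_j$ only for $j\le m-s$. Rigidity then controls $x_i$ only for $i\le m-s$, and the last $s$ vertices $x_i$ need a separate argument.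

\begin{proof}
Suppose that such arcs exist. Let $Z$ be the set of their $2m$ ends and $J=m-s$, so that $J-2\ge s$. Call a vertex $v$ \emph{good} if
\[
\text{(i) } v\sim y_j \text{ for } 2\le j\le J, \qquad\text{and}\qquad \text{(ii) } v\not\sim x_i \text{ for } 2\le i\le m .
\]
Walk backward along $C$ from $x_1$: put $v_0=x_1$ and $v_k=v_{k-1}^-$. By the cyclic order of the arcs, the first vertex of $Z$ that we meet after $v_0$ is $y_m$, say $v_r=y_m$ with $r\ge1$, and $v_1,\dots,v_{r-1}\notin Z$. We prove by induction that $v_0,\dots,v_{r-1}$ are good. The vertex $v_0=x_1$ is good by hypothesis. Let $v=v_k$ with $1\le k\le r-1$, and assume that $v^+=v_{k-1}$ is good. Neither $v$ nor $v^+$ lies in $Z\setminus\{x_1\}$, so the vertices named in each step below are distinct.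

\emph{Step 1: $v\not\sim x_i$ for $2\le i\le J$.} The arcs $v\to v^+$ and $x_i\to y_i$ are disjoint and $v^+\sim y_i$. An edge $vx_i$ would make them a 2-exchange, but $x_i\to y_i$ is rigid.

\emph{Step 2: $v\sim y_2$.} Otherwise $v\,v^+y_2x_2$ is an induced path, since $v\not\sim x_2$ by Step~1 and $v^+\not\sim x_2$ by (ii). The vertices $x_3,\dots,x_J$, at least $s$ in number, are nonadjacent to $v$ by Step~1, to $v^+$ by (ii), and to $y_2$ and $x_2$ by hypothesis. So $s$ of them isolate the path.

\emph{Step 3: $v\not\sim x_i$ for $J<i\le m$.} Otherwise $x_2y_2v\,x_i$ is a path by Step~2, and it is induced since $x_2\not\sim v$, $x_2\not\sim x_i$ and $y_2\not\sim x_i$. The vertices $x_3,\dots,x_J$ are nonadjacent to $v$ by Step~1 and to $x_2,y_2,x_i$ by hypothesis, so $s$ of them isolate the path. With Step~1, $v$ satisfies~(ii).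

\emph{Step 4: $v\sim y_j$ for $3\le j\le J$.} Otherwise $v\,v^+y_jx_j$ is an induced path, since $v$ and $v^+$ satisfy~(ii). The vertices $x_{j+1},\dots,x_m$, at least $m-J=s$ in number, are nonadjacent to $v$ and $v^+$ by (ii) and to $y_j$ and $x_j$ by hypothesis, so $s$ of them isolate the path. With Step~2, $v$ satisfies~(i).

Hence $v_{r-1}=y_m^+$ is good. The arcs $x_2\to y_2$ and $y_m\to v_{r-1}$ are disjoint, because $m>2$ and $v_{r-1}\notin Z\setminus\{x_1\}$. We have $x_2\sim y_m$ by hypothesis and $y_2\sim v_{r-1}$ by (i). This is a 2-exchange that contains the rigid arc $x_2\to y_2$, a contradiction.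
\end{proof}

\begin{remark}
The graphs $H_k$ show that the lemma fails without the hypothesis on $G$, and where. Take $k\ge6$ and the arcs $x_{2i}\to y_{2i}$ with $2i<k$, so that $x_4\to y_4$ is the second arc. The walk back from $x_2$ passes $y_1$, $x_1$ and $y_k$, each of which is adjacent to $y_4,y_6,\dots$ and nonadjacent to $x_4,x_6,\dots$. It then reaches $x_k\not\sim y_4$, and Step~2 exhibits the induced path $x_ky_ky_4x_4$, on which no $x_i$ with $6\le i<k$ has a neighbor.
\end{remark}

\section{Rigid cliques}\label{sec:clique}

In a rigid clique one of the two edges of a 2-exchange is often present already, and this restricts the neighbors of the clique on $C$. What is not restricted is how these neighbors attach to the clique; Ramsey's theorem reduces this to four patterns on each side.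

\begin{lemma}\label{lem:clique}
$G$ has no rigid clique on $w_s$ vertices.
\end{lemma}

\begin{proof}
Suppose that $K$ is such a clique, and let $m=m_s=2s+2$. Choose vertices of $K$ one at a time, each time discarding the at most four other vertices within distance $2$ along $C$ of the chosen one. Since $|K|=5R_{16}(m)$, we obtain $R_{16}(m)$ vertices $a_1,a_2,\dots$ of $K$, labeled in cyclic order, at pairwise distance at least $3$ along $C$. The triples $\{a_i^-,a_i,a_i^+\}$ are then pairwise disjoint. Color each pair $i<j$ by the truth values of the four statements
\[
a_i^-\sim a_j,\qquad a_j^-\sim a_i,\qquad a_i^+\sim a_j,\qquad a_j^+\sim a_i ,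
\]
pass to $m$ indices all of whose pairs have the same color, and relabel them $1,\dots,m$ in the same order. All arcs $a_i^-\to a_i$ and $a_i\to a_i^+$ are rigid.

The predecessors $a_i^-$ are pairwise nonadjacent: if $a_i^-\sim a_j^-$, then $a_i^-\to a_i$ and $a_j^-\to a_j$ form a 2-exchange because $a_i\sim a_j$. The successors are pairwise nonadjacent as well: if $a_i^+\sim a_j^+$, then $a_i\to a_i^+$ and $a_j\to a_j^+$ form a 2-exchange.

Let $z_1,\dots,z_m$ denote either the predecessors or the successors. We have $z_i\sim a_i$, and since the color is constant, one of four patterns holds: $z_i\sim a_j$ only for $i=j$ (\emph{empty}), for all $i,j$ (\emph{complete}), exactly for $i\le j$ (\emph{forward}), or exactly for $i\ge j$ (\emph{backward}).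

The empty pattern is impossible, since then $z_3,\dots,z_{s+2}$ isolate the induced path $z_1a_1a_2z_2$. The complete pattern is impossible too. For predecessors, the arcs $a_i^-\to a_i$ with $i=1,2,3$ satisfy $a_1^-\sim a_2$, $a_2^-\sim a_3$, $a_3^-\sim a_1$; for successors, the arcs $a_i\to a_i^+$ satisfy $a_1\sim a_2^+$, $a_2\sim a_3^+$, $a_3\sim a_1^+$. Either way we have a 3-exchange. (Here 2-exchanges among these arcs are unavailable, as the $z_i$ are independent; this is why 3-exchanges are needed.)

The predecessors are not forward, by Lemma~\ref{lem:half} with $x_i=a_i^-$ and $y_i=a_i$. The successors are not backward. For suppose they are, reverse the orientation of $C$, and put $x_i=a_{m+1-i}^+$ and $y_i=a_{m+1-i}$, where $^+$ refers to the original orientation. Then $x_i\to y_i$ are rigid arcs in the cyclic order $1,\dots,m$, and $x_i\sim y_j$ if and only if $m+1-i\ge m+1-j$, that is, $i\le j$. This contradicts Lemma~\ref{lem:half}.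

So the predecessors are backward and the successors are forward. In particular $a_2^-\sim a_1$ and $a_1^+\sim a_2$. Then the disjoint rigid arcs $a_2^-\to a_2$ and $a_1\to a_1^+$ form a 2-exchange, a contradiction.
\end{proof}

The last step combines an arc that enters the clique with one that leaves it. This is why rigidity of a vertex asks for both of its edges on $C$.

\section{Rigid segments}\label{sec:seg}

We first run the proof of Proposition~\ref{prop:cograph} inside a segment. A segment has two ends, so (J2) can be applied to $b,c$ only when $b$ precedes $c$, and we get no contradiction. Instead we find a vertex adjacent to a long subsegment, and repeat.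

\begin{lemma}\label{lem:cliquefromseg}
Let $w\ge1$, and let $Q$ be a rigid segment on $4^w$ vertices that induces a $P_4$-free graph. Then $Q$ contains a clique on $w$ vertices.
\end{lemma}

\begin{proof}
We claim that every segment $S\subseteq Q$ on $q\ge2$ vertices contains a vertex $b$ and a segment $S'\subseteq S\setminus\{b\}$ with $|S'|\ge(q-2)/3$ such that $b$ is adjacent to all vertices of $S'$.

The graph induced by $S$ is $P_4$-free and has a Hamiltonian path, so (S) gives a partition $S=A\cup B$ into nonempty completely joined sets. All arcs inside $S$ are rigid, so by (J1) we may assume that no arc has both ends in $B$. Suppose that $B$ contains three vertices $b_1,b_2,b_3$, in this order along $S$. Then $b_1^+$ and $b_3^-$ lie in $S$, hence in $A$. In particular both differ from $b_2$, so $b_1^+$ comes before $b_2$ and $b_3^-$ comes after it, and $b_1^+\neq b_3^-$. Now (J2) gives a 2-exchange of rigid arcs, which is impossible. So $|B|\le2$, and $A=S\setminus B$ is the union of at most three segments with at least $q-2$ vertices in total. Let $S'$ be the largest of them and $b$ any vertex of $B$. This proves the claim.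

Put $S_0=Q$ and apply the claim repeatedly to obtain vertices $b_k\in S_{k-1}$ and segments $S_k\subseteq S_{k-1}\setminus\{b_k\}$ with $b_k$ adjacent to all of $S_k$. We have $(q-2)/3\ge q/4$ for $q\ge8$. Hence, if $k\le w-2$ and $|S_k|\ge4^{w-k}\ge16$, then $|S_{k+1}|\ge4^{w-k-1}$. So the process reaches a nonempty segment $S_{w-1}$. Let $u\in S_{w-1}$. Since $S_k$ contains $b_{k+1},\dots,b_{w-1}$ and $u$, the vertices $b_1,\dots,b_{w-1},u$ form a clique on $w$ vertices.
\end{proof}

It remains to find a long rigid segment that is $P_4$-free. For this we need $s$ independent vertices with no neighbor in the segment, and we look for them in other rigid segments. After an application of Ramsey's theorem, adjacency between two segments depends only on the positions of the two vertices, and the copies of one position in the remaining segments serve to isolate paths.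

\begin{lemma}\label{lem:seg}
$C$ does not contain $M_s$ pairwise disjoint rigid segments with $\ell_s$ vertices each.
\end{lemma}

\begin{proof}
Suppose that it does. Write $\ell=\ell_s$ and $w=w_s$, and note that $w\ge5m_s\ge s+3$. Number the segments in cyclic order and write the $j$th one as $v_{1,j}\to v_{2,j}\to\dots\to v_{\ell,j}$; the first index is the \emph{position}. Color a pair $j<k$ by the $\ell\times\ell$ matrix with entries in $\{0,1\}$ whose $(p,q)$ entry is $1$ if and only if $v_{p,j}\sim v_{q,k}$. There are $2^{\ell^2}$ colors, so the choice of $M_s$ gives $w$ segments, relabeled $Q_1,\dots,Q_w$ in the same order, and one matrix $\varepsilon$ such that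
\[
v_{p,j}\sim v_{q,k}\iff\varepsilon(p,q)=1\qquad\text{for all } j<k \text{ and all } p,q.
\]
Let $V_p=\{v_{p,1},\dots,v_{p,w}\}$. We prove by induction on $d$ that $\varepsilon(p,q)=0$ whenever $|p-q|=d$; that is, vertices in different segments whose positions differ by $d$ are nonadjacent.

\emph{The case $d=0$.} If $\varepsilon(p,p)=1$, then $V_p$ is a rigid clique on $w_s$ vertices, contrary to Lemma~\ref{lem:clique}. So every $V_p$ is independent.

\emph{The case $d=1$.} If $\varepsilon(p,p+1)=\varepsilon(p+1,p)=1$, then $V_p$ and $V_{p+1}$ are completely joined, and the rigid arcs $v_{p,j}\to v_{p+1,j}$ with $j=1,2,3$ form a 3-exchange. Suppose that exactly one of the two values is $1$. Put $x_j=v_{p,j}$, $y_j=v_{p+1,j}$ if $\varepsilon(p,p+1)=1$, and $x_j=v_{p+1,j}$, $y_j=v_{p,j}$ otherwise. As $x_jy_j$ is an edge of $C$, in both cases $x_j\sim y_k$ if and only if $j\le k$. This is the nested pattern again, but now both sides are independent, and that makes it easy to exclude: $y_2x_1y_3x_3$ is a path, it is induced because $y_2\not\sim y_3$, $x_1\not\sim x_3$ and $x_3\not\sim y_2$, and $x_4,\dots,x_{s+3}$ isolate it.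

\emph{The case $d\ge2$.} Let $q=p+d$ and suppose that $v_{p,j}\sim v_{q,k}$ for some $j\ne k$; this covers both $\varepsilon(p,q)=1$ and $\varepsilon(q,p)=1$. Extend this edge at each end by an edge of $C$, moving the positions toward each other, to the path
\[
v_{p+1,j}\,,\ v_{p,j}\,,\ v_{q,k}\,,\ v_{q-1,k}.
\]
Its three pairs of nonconsecutive vertices are $v_{p+1,j},v_{q,k}$ and $v_{p,j},v_{q-1,k}$ and $v_{p+1,j},v_{q-1,k}$. Each pair lies in two different segments, with position differences $d-1$, $d-1$ and $d-2$. By induction the path is induced. For $i\notin\{j,k\}$, the position of $v_{p+1,i}$ differs from those of the four vertices of the path by $0$, $1$, $d-1$ and $d-2$, all less than $d$, so $v_{p+1,i}$ has no neighbor on the path. Since $V_{p+1}$ is independent and $w-2\ge s$, some $s$ of these vertices isolate the path. This completes the induction.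

So there are no edges between different segments $Q_j$. Then $Q_1$ induces a $P_4$-free graph, because $v_{1,2},\dots,v_{1,s+1}$ would isolate any induced $P_4$ in it. As $|Q_1|=4^w$, Lemma~\ref{lem:cliquefromseg} gives a clique on $w=w_s$ vertices in $Q_1$. It is rigid, contrary to Lemma~\ref{lem:clique}.
\end{proof}

\section{Proofs of the main results}\label{sec:main}

\begin{proof}[Proof of Theorem~\ref{thm:conj}]
Suppose that $G$ is $P_4+sP_1$-free and uniquely Hamiltonian, with Hamiltonian cycle $C$ and $n\ge n_s=\ell_sM_s$ vertices. Then every edge of $C$ is rigid, and $C$ contains $M_s$ pairwise disjoint segments with $\ell_s$ vertices each, all of them rigid. This contradicts Lemma~\ref{lem:seg}.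
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:linear}]
Put $N=\lfloor n/\ell_s\rfloor-M_s+1$, and let $f$ be the number of flexible edges of $C$. Choose $\lfloor n/\ell_s\rfloor$ pairwise disjoint segments with $\ell_s$ vertices each. A segment that is not rigid contains an end of a flexible edge, and each flexible edge has ends in at most two of the segments. So at least $\lfloor n/\ell_s\rfloor-2f$ of the segments are rigid. By Lemma~\ref{lem:seg} this number is at most $M_s-1$, which gives $f\ge N/2$. Every flexible edge $e$ lies in the edge set $R$ of an exchange, and Lemma~\ref{lem:exch} gives a Hamiltonian cycle $C'$ with $E(C)\setminus E(C')=R$. Thus $e\notin E(C')$ and $|E(C)\setminus E(C')|\in\{2,3\}$, which proves the first statement.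

The sets $R$ have at most three elements and together cover all flexible edges, so there are at least $f/3\ge N/6$ different sets $R$. Since $C'$ determines $R=E(C)\setminus E(C')$, different sets give different cycles $C'$, and all of them differ from $C$. This proves the second statement.

Finally, if $n\ge2n_s=2\ell_sM_s$, then $N\ge n/\ell_s-M_s\ge n/(2\ell_s)$. Counting $C$ as well, $G$ has at least $1+N/6\ge1+\frac{n}{12\ell_s}$ Hamiltonian cycles.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:class}]
Let $F$ be an induced subgraph of $P_4+sP_1$. Increasing $s$ if necessary, we may take $s\ge1$. Every $F$-free graph is $P_4+sP_1$-free, so by Theorem~\ref{thm:conj} every uniquely Hamiltonian $F$-free graph has fewer than $n_s$ vertices. The converse is (K2), for which Section~\ref{sec:ex} contains a proof.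
\end{proof}

\begin{thebibliography}{9}

\bibitem{JZ}
Jorik Jooken and Carol T. Zamfirescu,
\emph{Counting Hamiltonian paths between prescribed vertices in traceable graphs with a forbidden induced subgraph},
arXiv:2606.02279 (2026).

\bibitem{Sei}
Seinsche,
\emph{J. Combin. Theory Ser. B} \textbf{16} (1974).

\end{thebibliography}
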